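\title{A nondualizable finite semigroup that is not inherently nondualizable}

\begin{abstract}
Adjoin to the symmetric group $S_3$ a new identity element. We show that the resulting seven-element semigroup $S_3^1$ is nondualizable in the sense of natural duality theory, although it lies in the quasivariety generated by the dualizable semigroup $S_3^0$ obtained from $S_3$ by adjoining a zero. So there is a finite semigroup that is nondualizable but not inherently nondualizable. More generally, for a finite group $G$ we show that $G^1$ is dualizable if and only if $G$ is abelian, and that $G^0$ is dualizable if and only if $G$ is. The proofs are self-contained and include a proof that the dihedral groups $D_m$ with $m$ odd are dualizable.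
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We use the terminology of natural duality theory as in Clark and Davey \cite{CD}. Algebras are nonempty, and we write the same letter for an algebra and for its underlying set. Let $M$ be a finite algebra. The \emph{quasivariety} $\mathbb{ISP}(M)$ generated by $M$ is the class of isomorphic copies of subalgebras of powers of $M$; equivalently, $A\in\mathbb{ISP}(M)$ if and only if the homomorphisms $A\to M$ separate the points of $A$. An \emph{alter ego} of $M$ is a topological structure $\mathbb M=\langle M;\mathcal G,\mathcal H,\mathcal R,\mathcal T\rangle$ on the same set, where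
\begin{itemize}
\item $\mathcal G$ is a set of homomorphisms $M^n\to M$;
\item $\mathcal H$ is a set of partial operations whose domains are subuniverses of some $M^n$ and which are homomorphisms on their domains;
\item $\mathcal R$ is a set of relations that are subuniverses of some $M^n$;
\item $\mathcal T$ is the discrete topology.
\end{itemize}
For $A\in\mathbb{ISP}(M)$ the set $\hom(A,M)$ is a closed substructure of the power $\mathbb M^A$, which carries the product topology and the pointwise structure. Each $a\in A$ gives an \emph{evaluation}
\[
e_A(a)\colon\hom(A,M)\to M,\qquad e_A(a)(x)=x(a),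
\]
which is continuous and preserves the structure, and $e_A$ embeds $A$ into the set of all continuous structure-preserving maps $\hom(A,M)\to\mathbb M$. The alter ego $\mathbb M$ \emph{dualizes} $M$ if, for every $A\in\mathbb{ISP}(M)$, every such map is an evaluation. The algebra $M$ is \emph{dualizable} if some alter ego dualizes it, and \emph{nondualizable} otherwise. It is \emph{inherently nondualizable} if no finite algebra $N$ with $M\in\mathbb{ISP}(N)$ is dualizable.

Dualizability says that every member $A$ of the quasivariety can be recovered from its space of $M$-valued homomorphisms. We shall see in Lemma~\ref{lem:local} that it always fails in the same way: there is a continuous map $\varphi\colon\hom(A,M)\to M$ which agrees with some evaluation on every finite set of homomorphisms, and yet is not an evaluation. Such a $\varphi$ behaves like an element that $A$ is missing. If $M\in\mathbb{ISP}(N)$, then $A$ still belongs to the larger class $\mathbb{ISP}(N)$, but it is now tested by the homomorphisms into $N$, and these may be fine enough to leave no room for a missing element. Inherent nondualizability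 says that no choice of $N$ removes all such obstructions. Throughout, semigroups, and in particular groups, are algebras in the signature $\langle\,\cdot\,\rangle$ of one binary operation. The following problem comes from Jackson \cite{J}.

\begin{quote}
Is there a finite semigroup that is nondualizable but not inherently nondualizable, that is, a nondualizable finite semigroup lying in the quasivariety of some dualizable finite algebra?
\end{quote}

The answer is yes. For a finite group $G$ with identity $1$, let $G^0=G\cup\{0\}$ be $G$ with a new zero adjoined, and let $G^1=G\cup\{\iota\}$ be $G$ with a \emph{new} identity $\iota\neq1$ adjoined. Let $\mathbf 2=\langle\{0,1\};\wedge\rangle$ be the two-element semilattice, and let $D_m$ be the dihedral group of order $2m$, so that $D_3=S_3$.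

\begin{theorem}\label{thm:S3}
The semigroup $S_3^1$ is nondualizable, the semigroup $S_3^0$ is dualizable, and $S_3^1\in\mathbb{ISP}(S_3^0)$. Hence $S_3^1$ is a nondualizable but not inherently nondualizable finite semigroup.
\end{theorem}

This is the case $G=S_3$ of the following statement.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group.
\begin{enumerate}
\item[(1)] $G^1$ is dualizable if and only if $G$ is abelian. If $G$ is nonabelian, then $G\times\mathbf 2$ is also nondualizable.
\item[(2)] $G^0$ is dualizable if and only if $G$ is dualizable.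
\item[(3)] $G^1$ and $G\times\mathbf 2$ belong to $\mathbb{ISP}(G^0)$. Hence if $G$ is nonabelian and dualizable, then $G^1$ and $G\times\mathbf 2$ are nondualizable but not inherently nondualizable. If $G$ is inherently nondualizable, then so are $G^1$ and $G\times\mathbf 2$.
\item[(4)] $D_m$ is dualizable for each odd $m\ge3$. Hence $D_m^1$ and $D_m\times\mathbf 2$, for odd $m\ge3$, are nondualizable but not inherently nondualizable.
\end{enumerate}
\end{theorem}

The dualizability of $D_m$ for odd $m$ is also known, from Davey and Quackenbush \cite{DQ}; we give a full proof.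

The simplest cases suggest that $G^1$ and $G^0$ should behave alike. For the trivial group both are $\mathbf 2$, and for abelian $G$ both are dualizable. One would guess that adjoining an identity is as harmless as adjoining a zero, and that the product of the dualizable semigroups $S_3$ and $\mathbf 2$ is dualizable. Both guesses are wrong, and the reason is visible in the shape of the three semigroups. Each is the union of an upper and a lower group, and multiplication by the identity $z$ of the lower group maps the upper group homomorphically to the lower one: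
\[
\begin{array}{lccc}
 & G^1 & G\times\mathbf 2 & G^0\\[2pt]
\text{upper group} & \{\iota\} & G\times\{1\} & G\\
 & \downarrow & \downarrow & \downarrow\\
\text{lower group} & G & G\times\{0\} & \{0\}
\end{array}
\]
For $G^1$ and $G\times\mathbf 2$ the vertical map is injective. An element $s$ is then determined by its level and by $sz$, so a homomorphism $x$ from $A$ into one of these semigroups is determined by the levels of its values and by $a\mapsto x(a)z$, which is a homomorphism from \emph{all} of $A$ into $G$. Whatever $x$ sees of a subgroup of $A$ must extend to the rest of $A$. When $G$ is nonabelian this is a severe restriction, and we use it in Section~\ref{sec:non} to hide a missing element. For $G^0$ there is no such restriction. A member $A$ of $\mathbb{ISP}(G^0)$ is a union of groups, and any homomorphism from one of these groups into $G$ extends to $A$ with the help of the value $0$. A candidate for a missing element can therefore be tested one group at a time, and the question reduces to the same question for $G$ (Sections~\ref{sec:level} and~\ref{sec:zero}). It remains to supply a nonabelian dualizable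 group, which is done in Section~\ref{sec:dihedral}. Section~\ref{sec:abelian}, on $G^1$ for abelian $G$, is needed only for Theorem~\ref{thm:main}(1).

\section{Local evaluations}\label{sec:local}

To prove nondualizability one must defeat every alter ego, and to prove dualizability one must choose one. Both tasks become a single statement about maps on $\hom(A,M)$, with no alter ego in it.

Let $M$ be a finite algebra and $A$ any algebra of the same signature. The space $M^A$ is compact and Hausdorff, and $\hom(A,M)$ is closed in it, because each condition defining a homomorphism involves finitely many coordinates. The basic neighborhoods of a point $x_0$ are the sets of all $x$ that agree with $x_0$ on a given finite subset of $A$. So a map $\varphi$ from a subspace of $M^A$ to a discrete set is continuous at $x_0$ if and only if there is a finite $A'\subseteq A$ such that $x|_{A'}=x_0|_{A'}$ implies $\varphi(x)=\varphi(x_0)$.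

A map $\varphi\colon\hom(A,M)\to M$ is a \emph{local evaluation} if for all $n\ge1$ and $x_1,\dots,x_n\in\hom(A,M)$ there is $a\in A$ with $\varphi(x_i)=x_i(a)$ for all $i$. The phrase ``by locality at $x_1,\dots,x_n$'' means that we choose such an element $a$.

\begin{lemma}\label{lem:local}
A finite algebra $M$ is dualizable if and only if, for every $A\in\mathbb{ISP}(M)$, every continuous local evaluation $\hom(A,M)\to M$ is an evaluation $e_A(a)$ with $a\in A$.
\end{lemma}

\begin{proof}
We recall what the pointwise structure on $\hom(A,M)$ is. A tuple $(x_1,\dots,x_n)$ lies in a relation $\varrho$, or in the domain of a partial operation $h$, if $(x_1(a),\dots,x_n(a))$ does so for every $a\in A$; in the second case $h(x_1,\dots,x_n)$ is the homomorphism $a\mapsto h(x_1(a),\dots,x_n(a))$. Total operations are the case in which the domain is $M^n$.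

Suppose that all continuous local evaluations are evaluations, and let $\mathbb M$ be the alter ego whose relations are all subuniverses of all $M^n$, with no operations. Let $\varphi$ preserve these relations and let $x_1,\dots,x_n\in\hom(A,M)$. The set $\varrho=\{(x_1(a),\dots,x_n(a)):a\in A\}$ is a subuniverse of $M^n$ and $(x_1,\dots,x_n)$ lies in $\varrho$ pointwise, so $(\varphi(x_1),\dots,\varphi(x_n))\in\varrho$. This says that $\varphi$ is a local evaluation. Hence every continuous structure-preserving map is an evaluation, and $\mathbb M$ dualizes $M$.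

Conversely, let $\varphi$ be a local evaluation and $\mathbb M$ any alter ego. If $(x_1,\dots,x_n)$ lies pointwise in a relation $\varrho$, then by locality $(\varphi(x_1),\dots,\varphi(x_n))=(x_1(a),\dots,x_n(a))\in\varrho$. If $(x_1,\dots,x_n)$ is in the domain of $h$, then locality at $x_1,\dots,x_n,h(x_1,\dots,x_n)$ gives $a$ such that $(\varphi(x_1),\dots,\varphi(x_n))=(x_1(a),\dots,x_n(a))$ is in the domain of $h$ and $\varphi(h(x_1,\dots,x_n))=h(x_1(a),\dots,x_n(a))=h(\varphi(x_1),\dots,\varphi(x_n))$. So $\varphi$ preserves the structure of $\mathbb M$. A continuous local evaluation that is not an evaluation therefore shows that no alter ego dualizes $M$.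
\end{proof}

From now on all algebras are semigroups. For $x,y\in\hom(A,M)$ we write $xy$ for the pointwise product. It is a homomorphism whenever every value of $x$ commutes with every value of $y$, since then $x(a)x(b)y(a)y(b)=x(a)y(a)x(b)y(b)$.

\begin{lemma}\label{lem:rules}
Let $\varphi\colon\hom(A,M)\to M$ be a local evaluation and let $S$ be a subsemigroup of $M$.
\begin{enumerate}
\item[(a)] The restriction of $\varphi$ to $\hom(A,S)$ is a local evaluation $\hom(A,S)\to S$, and it is continuous if $\varphi$ is.
\item[(b)] If $x\in\hom(A,S)$ and $\eta\in\hom(S,M)$, then $\varphi(\eta\circ x)=\eta(\varphi(x))$.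
\item[(c)] If $x$, $y$ and $xy$ are homomorphisms, then $\varphi(xy)=\varphi(x)\varphi(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), locality at $x$ gives $\varphi(x)=x(a)\in S$. For (b), locality at $x,\eta\circ x$ gives $\varphi(\eta\circ x)=\eta(x(a))=\eta(\varphi(x))$. For (c), locality at $x,y,xy$ gives $\varphi(xy)=x(a)y(a)=\varphi(x)\varphi(y)$.
\end{proof}

Two facts about groups regarded as semigroups are used throughout. First, if $G$ is a group of order $N$, then every subsemigroup of a power of $G$ is a subgroup, since with $a$ it contains $a^N=1$ and $a^{2N-1}=a^{-1}$; in particular every member of $\mathbb{ISP}(G)$ is a group. Second, a homomorphism from a semigroup into a group sends idempotents to $1$, so semigroup homomorphisms between groups are group homomorphisms.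

\section{The semilattice and the abelian groups}\label{sec:basic}

Every positive result below is assembled from two basic cases, $M=\mathbf 2$ and $M$ an abelian group. We prove them for an arbitrary semigroup $A$, because they will be applied, through Lemma~\ref{lem:rules}(a), to restrictions of local evaluations into larger semigroups.

For $M=\mathbf 2$, the set $\{x:x(a)=1\}$ on which an evaluation takes the value $1$ has a least element in the pointwise order. We find the least element of $\varphi^{-1}(1)$ and use continuity at it to produce $a$.

\begin{lemma}\label{lem:two}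
Let $A$ be a semigroup. Every continuous local evaluation $\varphi\colon\hom(A,\mathbf 2)\to\mathbf 2$ is an evaluation.
\end{lemma}

\begin{proof}
Let $\Phi=\varphi^{-1}(1)$, a closed subset of $\{0,1\}^A$. By locality, $\Phi$ contains the constant map $\underline1$ and not the constant map $\underline0$. As $\mathbf 2$ is commutative, products of homomorphisms are homomorphisms, and $\Phi$ is closed under products by Lemma~\ref{lem:rules}(c).

Define $x_0\in\{0,1\}^A$ by $x_0(a)=1$ if and only if $x(a)=1$ for all $x\in\Phi$. Given a finite $F\subseteq A$, choose for each $a\in F$ with $x_0(a)=0$ some $x_a\in\Phi$ with $x_a(a)=0$. The product of $\underline1$ and these $x_a$ lies in $\Phi$ and agrees with $x_0$ on $F$. So $x_0$ is in the closure of $\Phi$, and $x_0\in\Phi$.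

By continuity at $x_0$ there is a finite $A'\subseteq A$ such that every homomorphism agreeing with $x_0$ on $A'$ lies in $\Phi$. The set $A''=\{a\in A':x_0(a)=1\}$ is nonempty, for otherwise $\underline0$ would agree with $x_0$ on $A'$. Let $b$ be the product of the elements of $A''$ in some order. For a homomorphism $x$ we have $x(b)=1$ if and only if $x(a)=1$ for all $a\in A''$. If $\varphi(x)=1$, then $x\ge x_0$ pointwise, so $x(b)=1$. If $x(b)=1$, then $xx_0$ equals $1$ on $A''$ and $0$ on $A'\setminus A''$, so it agrees with $x_0$ on $A'$; hence $1=\varphi(xx_0)=\varphi(x)\varphi(x_0)$ and $\varphi(x)=1$. Thus $\varphi=e_A(b)$.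
\end{proof}

For abelian groups the tool is that $\mathbb Z_n$ is an injective $\mathbb Z_n$-module. We record the three forms in which we use it.

\begin{lemma}\label{lem:char}
Let $n\ge1$, let $V$ be an abelian group with $nV=0$, and let $W\le V$.
\begin{enumerate}
\item[(a)] Every homomorphism $W\to\mathbb Z_n$ extends to a homomorphism $V\to\mathbb Z_n$.
\item[(b)] If $v\in V\setminus W$, there is a homomorphism $\beta\colon V\to\mathbb Z_n$ with $\beta(W)=0$ and $\beta(v)\neq0$.
\item[(c)] If $I$ is a set, $Y$ is a subgroup of $\mathbb Z_n^I$ and $f\colon Y\to\mathbb Z_n$ is a continuous homomorphism, then there are a finite $I'\subseteq I$ and $c_i\in\mathbb Z_n$ with $f(y)=\sum_{i\in I'}c_i\,y(i)$ for all $y\in Y$.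
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Identify $\mathbb Z_n$ with the subgroup $\{q:nq=0\}$ of $\mathbb Q/\mathbb Z$. A homomorphism from a subgroup of an abelian group into a divisible group, such as $\mathbb Q/\mathbb Z$, extends to the whole group. An extension to $V$ takes values in $\mathbb Z_n$ because $nV=0$.

(b) The coset $v+W$ generates a nontrivial cyclic subgroup of $V/W$ of order dividing $n$, which embeds in $\mathbb Z_n$. Extend the embedding to $V/W$ by (a) and compose with the quotient map.

(c) By continuity at $0$ there is a finite $I'$ such that $y|_{I'}=0$ implies $f(y)=0$. So $f$ induces a homomorphism on $\{y|_{I'}:y\in Y\}\le\mathbb Z_n^{I'}$. Extend it to $\mathbb Z_n^{I'}$ by (a), and let $c_i$ be the value of the extension at the $i$-th unit vector.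
\end{proof}

\begin{lemma}\label{lem:ab}
Let $A$ be a semigroup and $G$ a finite abelian group. Every continuous local evaluation $\varphi\colon\hom(A,G)\to G$ is an evaluation.
\end{lemma}

\begin{proof}
Let $n$ be the exponent of $G$. A finite abelian group has an element whose order is the exponent, so there is a cyclic subgroup $Z\le G$ of order $n$. The set $\hom(A,Z)$ is closed under pointwise products and contains the constant $1$, so it is a subgroup of $Z^A$. By Lemma~\ref{lem:rules}(a),(c), $\varphi$ restricts to a continuous homomorphism $\hom(A,Z)\to Z$. Lemma~\ref{lem:char}(c) gives a finite $A'\subseteq A$ and integers $c_a$ with $\varphi(\gamma)=\prod_{a\in A'}\gamma(a)^{c_a}$ for all $\gamma\in\hom(A,Z)$. Since $A$ is only a semigroup, we need positive exponents and a nonempty product; as the $c_a$ matter only modulo $n$, we may take $A'\neq\emptyset$ and all $c_a\ge1$. Then $a_0=\prod_{a\in A'}a^{c_a}$, in any order, is an element of $A$ with $\varphi(\gamma)=\gamma(a_0)$ for all $\gamma\in\hom(A,Z)$.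

Now let $\gamma\in\hom(A,G)$. For every $\eta\in\hom(G,Z)$, Lemma~\ref{lem:rules}(b) gives $\eta(\varphi(\gamma))=\varphi(\eta\circ\gamma)=\eta(\gamma(a_0))$. These $\eta$ separate the points of $G$ by Lemma~\ref{lem:char}(b) with $W$ trivial, so $\varphi(\gamma)=\gamma(a_0)$.
\end{proof}

By Lemma~\ref{lem:local}, the semilattice $\mathbf 2$ and all finite abelian groups are dualizable.

\section{A missing element for $G^1$ and $G\times\mathbf 2$}\label{sec:non}

We first record how the three semigroups sit inside one another.

\begin{lemma}\label{lem:embed}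
Let $G$ be a finite group.
\begin{enumerate}
\item[(a)] The map $\iota\mapsto(1,1)$, $h\mapsto(h,0)$ is an isomorphism from $G^1$ onto the subsemigroup $\{(1,1)\}\cup(G\times\{0\})$ of $G\times\mathbf 2$.
\item[(b)] $G\times\mathbf 2$ and $G^1$ belong to $\mathbb{ISP}(G^0)$.
\item[(c)] Each of $G^1$ and $G\times\mathbf 2$ has subsemigroups isomorphic to $G$ and to $\mathbf 2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $(1,1)$ is the identity of $G\times\mathbf 2$, and $(h,0)(h',0)=(hh',0)$. (b) The subsemigroup $\{1,0\}$ of $G^0$ is a copy of $\mathbf 2$, so $G\times\mathbf 2\cong G\times\{1,0\}\le(G^0)^2$; now use (a). (c) The sets $G\times\{0\}$ and $\{(1,1),(1,0)\}$ are such subsemigroups, and they are contained in the image in (a).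
\end{proof}

Let $G$ be a finite nonabelian group and fix $g\neq1$ in the commutator subgroup $G'=[G,G]$. We build a two-level semigroup $A$ whose upper group $U$ is a subgroup of its lower group $L$. Since homomorphisms into $G^1$ and $G\times\mathbf 2$ see $U$ only through homomorphisms defined on $L$, we want an element $\kappa\in L\setminus U$ that finitely many homomorphisms $L\to G$ cannot tell apart from the elements of $U$.

Let $L\le G^\omega$ be the group of finitely supported sequences, that is, of those $f$ with $f(n)=1$ for all but finitely many $n$. Let $\delta_n\colon G\to L$ be the embedding that places its argument in coordinate $n$ and $1$ elsewhere. Put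
\[
U=\Big\{f\in L:\ f(n)\in\langle g\rangle\text{ for all }n,\ \prod_nf(n)=1\Big\},\qquad\kappa=\delta_0(g),\qquad y_n=\kappa\,\delta_n(g)^{-1}\quad(n\ge1).
\]
As $\langle g\rangle$ is abelian, $U$ is a subgroup of $L$. We have $y_n\in U$, and $\kappa\notin U$ because $g\neq1$. Let
\[
A=(U\times\{1\})\cup(L\times\{0\})\ \le\ L\times\mathbf 2,\qquad\varepsilon_1=(1,1),\quad\varepsilon_0=(1,0),
\]
where the first coordinate of the idempotent $\varepsilon_i$ is the identity of $L$. This is a subsemigroup: a product has second coordinate $1$ only if both factors lie in $U\times\{1\}$. The pair $(\kappa,0)$ belongs to $A$, and the pair $(\kappa,1)$ does not. It is the missing element.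

\begin{example}\label{ex:S3}
Let $G=S_3$, with $r$ of order $3$, and $g=r$. Let $\gamma\colon L\to S_3$ be a homomorphism with $\gamma\delta_n(r)\neq1$ for some $n$. Every nontrivial normal subgroup of $S_3$ contains $r$, so $\gamma\delta_n$ is an automorphism $\eta$ of $S_3$. For $m\neq n$ the group $\gamma\delta_m(S_3)$ commutes elementwise with $\gamma\delta_n(S_3)=S_3$, whose center is trivial, so $\gamma\delta_m$ is trivial. Since each $f\in L$ is the product of the $\delta_m(f(m))$, we get $\gamma(f)=\eta(f(n))$. Thus each $\gamma\in\hom(L,S_3)$ either reads a single coordinate or kills every $\delta_n(r)$. In both cases $\gamma(y_n)=\gamma(\kappa)$ for all but at most one $n$.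

Now let $x\colon A\to S_3^1$ be a homomorphism. If $x(\varepsilon_1)=\iota$, then $x(y_n,1)^6=x(\varepsilon_1)=\iota$, and so $x(y_n,1)=\iota$ for all $n$. If $x(\varepsilon_1)=1$, then $x(\varepsilon_0)=x(\varepsilon_0)x(\varepsilon_1)\in S_3$, all values of $x$ lie in $S_3$, and $x(y_n,1)=x(y_n,1)x(\varepsilon_0)=x(y_n,0)$, which equals $x(\kappa,0)$ for all but at most one $n$. So $\varphi(x)=\lim_nx(y_n,1)$ exists for every $x$. On a finite set of homomorphisms $\varphi$ is the evaluation at $(y_n,1)$ for large $n$, and $\varphi(x)$ can be read off from the two values $x(\varepsilon_1)$ and $x(\kappa,0)$, so $\varphi$ is continuous. The only candidate for a point of evaluation is the coordinatewise limit $(\kappa,1)$ of the $(y_n,1)$, which is not in $A$.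
\end{example}

For general $G$ a homomorphism on $L$ may read several coordinates, but a finite group has room for only finitely many mutually commuting nonabelian subgroups.

\begin{lemma}\label{lem:finite}
For each $\gamma\in\hom(L,G)$ we have $\gamma\delta_n(g)=1$, and hence $\gamma(y_n)=\gamma(\kappa)$, for all but finitely many $n$.
\end{lemma}

\begin{proof}
Let $H_n=\gamma\delta_n(G)$. For distinct $n$ these subgroups of $G$ centralize each other, because $\delta_n(G)$ and $\delta_m(G)$ do. If $\gamma\delta_n(g)\neq1$, then $H_n'=\gamma\delta_n(G')$ contains this nontrivial element, so $H_n$ is nonabelian. Let $n_1,\dots,n_k$ be distinct indices with $\gamma\delta_{n_j}(g)\neq1$, and let $P_j=H_{n_1}\cdots H_{n_j}$, which is a subgroup since the factors commute. The group $H_{n_{j+1}}$ centralizes $P_j$. If it were contained in $P_j$, it would centralize itself and be abelian. Hence $1<P_1<\dots<P_k\le G$, each group has index at least $2$ in the next, and $2^k\le|G|$.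
\end{proof}

\begin{proposition}\label{prop:non}
If $G$ is a finite nonabelian group, then $G^1$ and $G\times\mathbf 2$ are nondualizable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:embed}(a) we may treat both cases at once: let $M$ be either $G\times\mathbf 2$ or its subsemigroup $\{(1,1)\}\cup(G\times\{0\})$. Since $A\le G^\omega\times\mathbf 2$, Lemma~\ref{lem:embed}(c) gives $A\in\mathbb{ISP}(M)$.

Let $x\in\hom(A,M)$ have components $x'\colon A\to G$ and $x''\colon A\to\mathbf 2$, and define $\gamma_x\in\hom(L,G)$ by $\gamma_x(a)=x'(a,0)$. As $x'(\varepsilon_0)=1$, we have $x'(a,1)=x'(a,1)x'(\varepsilon_0)=x'(a,0)$ for $a\in U$. With $N=|G|$ we have $(a,i)^N=\varepsilon_i$, so $x''(a,i)=x''(a,i)^N=x''(\varepsilon_i)$. Therefore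
\begin{equation}\label{eq:form}
x(a,i)=\big(\gamma_x(a),\,x''(\varepsilon_i)\big)\qquad\text{for all }(a,i)\in A .
\end{equation}
The right side makes sense for the pair $(\kappa,1)$, and we define
\[
\varphi(x)=\big(\gamma_x(\kappa),\,x''(\varepsilon_1)\big)\in G\times\mathbf 2 .
\]

\emph{Locality.} Given $x_1,\dots,x_k$, Lemma~\ref{lem:finite} provides $n\ge1$ with $\gamma_{x_j}(y_n)=\gamma_{x_j}(\kappa)$ for all $j$. By \eqref{eq:form}, $\varphi(x_j)=x_j(y_n,1)$ for all $j$. In particular $\varphi$ takes its values in $M$.

\emph{Continuity.} The value $\varphi(x)$ is determined by $x(\kappa,0)$ and $x(\varepsilon_1)$.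

\emph{Not an evaluation.} Suppose that $\varphi=e_A(a,i)$. The homomorphism $(b,j)\mapsto(1,j)$ maps $A$ into $M$, and $\varphi$ sends it to $(1,1)$; so $i=1$ and $a\in U$. The homomorphism $(b,j)\mapsto(b(n),0)$ maps $A$ into $M$, and $\varphi$ sends it to $(\kappa(n),0)$; so $a(n)=\kappa(n)$ for every $n$. Then $\kappa=a\in U$, a contradiction.

By Lemma~\ref{lem:local}, $M$ is nondualizable.
\end{proof}

Both levels of $A$ are needed. The lower level contains $(\kappa,0)$ and makes $\varphi$ continuous; on homomorphisms into $G\times\{0\}$ the map $\varphi$ is just the evaluation at $(\kappa,0)$, so the construction says nothing against $G$ itself. The semilattice coordinate demands a point of evaluation on the upper level, where there is none.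

\begin{remark}\label{rem:commutator}
The hypothesis $g\in G'$ is used only in Lemma~\ref{lem:finite}, and the lemma fails without it. If $G$ is abelian and $g\neq1$, then $f\mapsto\prod_nf(n)$ is a homomorphism $L\to G$ sending every $\delta_n(g)$ to $g$; it is trivial on $U$ and not on $\kappa$. If $G=S_3$ and $g=s$ is a transposition, then the homomorphism $f\mapsto s^{\nu(f)}$, where $\nu(f)$ is the number of $n$ for which $f(n)$ is a transposition, has the same effect.
\end{remark}

\begin{remark}\label{rem:zero}
The same $A$ lies in $\mathbb{ISP}(G^0)$, but there the missing element is detected. Let $\lambda(b,j)=j\in\{1,0\}\subseteq G^0$ and $\pi_n(b,j)=b(n)$, and let $\psi$ be a local evaluation on $\hom(A,G^0)$ that imitates $(\kappa,1)$ in the sense that $\psi(\lambda)=1$ and $\psi(\pi_n)=\kappa(n)$ for all $n$. The maps $\pi_n\lambda$ are homomorphisms, as $\lambda$ has central values, and they take values in the commutative subsemigroup $\langle g\rangle\cup\{0\}$. So $x_k=\prod_{n\le k}\pi_n\lambda$ is a homomorphism, and $\psi(x_k)=\prod_{n\le k}\kappa(n)=g$ by Lemma~\ref{lem:rules}(c). But $x_k(b,0)=0$,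 and for $b\in U$ we have $x_k(b,1)=\prod_{n\le k}b(n)=1$ for large $k$. Thus $x_k\to\lambda$ while $\psi(x_k)=g\neq1=\psi(\lambda)$, and $\psi$ is not continuous.
\end{remark}

\section{The level of a local evaluation}\label{sec:level}

We turn to the positive results. In this section $G$ is a finite group of order $N$ and $M$ is $G^0$ or $G^1$. A member $A$ of $\mathbb{ISP}(M)$ is a union of groups, one for each idempotent. The first step in showing that a local evaluation is an evaluation is to find the group in which the point of evaluation must lie.

The semigroup $M$ has two idempotents $u$ and $z$ with $uz=z$: for $G^0$ they are $(u,z)=(1,0)$, and for $G^1$ they are $(u,z)=(\iota,1)$. The set $E=\{u,z\}$ is a copy of $\mathbf 2$ with $u$ on top, and it is central in $M$. Write $s^\circ=s^N$. In $G^0$ the map $s\mapsto s^\circ$ sends $G$ to $1$ and $0$ to $0$; in $G^1$ it sends $\iota$ to $\iota$ and $G$ to $1$. In both cases it is an endomorphism of $M$ onto $E$, and $M$ satisfies the laws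
\begin{equation}\label{eq:laws}
(ab)^\circ=a^\circ b^\circ,\qquad a^\circ b=ba^\circ,\qquad a^\circ a=a,\qquad a^\circ a^\circ=a^\circ .
\end{equation}
Laws pass to powers and subsemigroups, so \eqref{eq:laws} holds in every $A\in\mathbb{ISP}(M)$. An idempotent $\varepsilon\in A$ satisfies $\varepsilon^\circ=\varepsilon$, so it is central. Put
\[
A_\varepsilon=\{a\in A:a^\circ=\varepsilon\},\qquad F_\varepsilon=\{a\in A:a^\circ\varepsilon=\varepsilon\}\supseteq A_\varepsilon ,
\]
and let $\lambda_\varepsilon\colon A\to E$ be the map that sends $F_\varepsilon$ to $u$ and $A\setminus F_\varepsilon$ to $z$. In the semigroup $A$ of Section~\ref{sec:non}, for instance, $A_{\varepsilon_1}=F_{\varepsilon_1}=U\times\{1\}$, $A_{\varepsilon_0}=L\times\{0\}$ and $F_{\varepsilon_0}=A$.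

\begin{lemma}\label{lem:structure}
Let $A\in\mathbb{ISP}(M)$ and let $\varepsilon\in A$ be idempotent.
\begin{enumerate}
\item[(a)] $A_\varepsilon$ is a group with identity $\varepsilon$.
\item[(b)] $ab\in F_\varepsilon$ if and only if $a,b\in F_\varepsilon$; that is, $\lambda_\varepsilon$ is a homomorphism.
\item[(c)] The map $a\mapsto a\varepsilon$ is a homomorphism $F_\varepsilon\to A_\varepsilon$.
\item[(d)] If $x\in\hom(A,M)$ and $a\in A_\varepsilon$, then $x(a)^\circ=x(\varepsilon)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a,b\in A_\varepsilon$, then $(ab)^\circ=\varepsilon\varepsilon=\varepsilon$ and $a\varepsilon=\varepsilon a=a^\circ a=a$. The element $a^{2N-1}$ lies in $A_\varepsilon$ and is inverse to $a$, since $a^{2N}=\varepsilon\varepsilon=\varepsilon$.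

(b) If $a,b\in F_\varepsilon$, then $(ab)^\circ\varepsilon=a^\circ b^\circ\varepsilon=a^\circ\varepsilon=\varepsilon$. If $a^\circ b^\circ\varepsilon=\varepsilon$, then multiplying this equation by the central idempotent $a^\circ$, or by $b^\circ$, leaves its left side unchanged, so $a^\circ\varepsilon=\varepsilon$ and $b^\circ\varepsilon=\varepsilon$.

(c) For $a\in F_\varepsilon$ we have $(a\varepsilon)^\circ=a^\circ\varepsilon=\varepsilon$, and $(a\varepsilon)(b\varepsilon)=ab\varepsilon$ because $\varepsilon$ is a central idempotent.

(d) $x(a)^\circ=x(a^\circ)=x(\varepsilon)$.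
\end{proof}

\begin{lemma}\label{lem:level}
Let $A\in\mathbb{ISP}(M)$ and let $\varphi\colon\hom(A,M)\to M$ be a continuous local evaluation. There is an idempotent $\varepsilon\in A$ with $\varphi(x)^\circ=x(\varepsilon)$ for all $x\in\hom(A,M)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rules}(a) and Lemma~\ref{lem:two} there is $b\in A$ with $\varphi(y)=y(b)$ for all $y\in\hom(A,E)$. Let $\varepsilon=b^\circ$. For $x\in\hom(A,M)$ let $x^\circ\in\hom(A,E)$ be the composite of $x$ with the endomorphism $s\mapsto s^\circ$. By Lemma~\ref{lem:rules}(b), $\varphi(x)^\circ=\varphi(x^\circ)=x(b)^\circ=x(\varepsilon)$.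
\end{proof}

We call $\varepsilon$ the \emph{level} of $\varphi$, and we look for the point of evaluation in $A_\varepsilon$.

\section{Adjoining a zero}\label{sec:zero}

\begin{proposition}\label{prop:zero}
Let $G$ be a finite group. Then $G^0$ is dualizable if and only if $G$ is dualizable.
\end{proposition}

\begin{proof}
Suppose first that $G$ is nondualizable. By Lemma~\ref{lem:local} there are $A\in\mathbb{ISP}(G)\subseteq\mathbb{ISP}(G^0)$ and a continuous local evaluation $\varphi$ on $\hom(A,G)$ that is not an evaluation. The semigroup $A$ is a group, with identity $\varepsilon$ say, and $A=A_\varepsilon$. By Lemma~\ref{lem:structure}(d), a homomorphism $x\colon A\to G^0$ maps into $G$ if $x(\varepsilon)=1$ and is the constant $\underline0$ if $x(\varepsilon)=0$. So $\hom(A,G^0)$ is the union of the disjoint open sets $\hom(A,G)$ and $\{\underline0\}$. Extend $\varphi$ by $\varphi(\underline0)=0$. The extension is continuous, it is a local evaluation because $\underline0(a)=0$ for every $a$, and it is not an evaluation because its restriction is not. Hence $G^0$ is nondualizable.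

Now let $G$ be dualizable, let $A\in\mathbb{ISP}(G^0)$, and let $\varphi\colon\hom(A,G^0)\to G^0$ be a continuous local evaluation, with level $\varepsilon$ as in Lemma~\ref{lem:level}. We transfer $\varphi$ to the group $A_\varepsilon$, apply the hypothesis there, and then show that nothing was lost.

\emph{The group $A_\varepsilon$ is in $\mathbb{ISP}(G)$.} Distinct points of $A_\varepsilon$ are separated by some $x\in\hom(A,G^0)$. By Lemma~\ref{lem:structure}(d), $x|_{A_\varepsilon}$ is either constantly $0$ or maps into $G$, and a separating $x$ is not constant.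

\emph{Extension by zero.} For $\alpha\in\hom(A_\varepsilon,G)$ define $\hat\alpha\colon A\to G^0$ by $\hat\alpha(b)=\alpha(b\varepsilon)$ for $b\in F_\varepsilon$ and $\hat\alpha(b)=0$ otherwise. This is a homomorphism: if $b,c\in F_\varepsilon$, use Lemma~\ref{lem:structure}(c); otherwise $bc\notin F_\varepsilon$ by Lemma~\ref{lem:structure}(b), and both $\hat\alpha(bc)$ and $\hat\alpha(b)\hat\alpha(c)$ are $0$. The map $\alpha\mapsto\hat\alpha$ is continuous, since each coordinate of $\hat\alpha$ depends on at most one coordinate of $\alpha$. This is the step that is available in $G^0$ and not in $G^1$.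

\emph{Transfer.} Put $\psi(\alpha)=\varphi(\hat\alpha)$. Since $\psi(\alpha)^\circ=\hat\alpha(\varepsilon)=1$, we have $\psi(\alpha)\in G$, and $\psi\colon\hom(A_\varepsilon,G)\to G$ is continuous. Given $\alpha_1,\dots,\alpha_n$, locality at $\hat\alpha_1,\dots,\hat\alpha_n$ gives $b\in A$ with $\hat\alpha_i(b)=\psi(\alpha_i)\neq0$. Then $b\in F_\varepsilon$, and $\psi(\alpha_i)=\alpha_i(b\varepsilon)$ with $b\varepsilon\in A_\varepsilon$. So $\psi$ is a local evaluation. As $G$ is dualizable, Lemma~\ref{lem:local} gives $a\in A_\varepsilon$ with $\psi(\alpha)=\alpha(a)$ for all $\alpha$.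

\emph{The map $\varphi$ is the evaluation at $a$.} Let $x\in\hom(A,G^0)$. If $x(\varepsilon)=0$, then $\varphi(x)^\circ=0=x(a)^\circ$, so $\varphi(x)=0=x(a)$. Let $x(\varepsilon)=1$. Then $\alpha=x|_{A_\varepsilon}$ maps into $G$. For $b\in F_\varepsilon$ we have $\hat\alpha(b)=x(b\varepsilon)=x(b)=x(b)\lambda_\varepsilon(b)$, and for $b\notin F_\varepsilon$ we have $\hat\alpha(b)=0=x(b)\lambda_\varepsilon(b)$. So $\hat\alpha=x\lambda_\varepsilon$. Moreover $\varphi(\lambda_\varepsilon)\in E$, so $\varphi(\lambda_\varepsilon)=\varphi(\lambda_\varepsilon)^\circ=\lambda_\varepsilon(\varepsilon)=1$. By Lemma~\ref{lem:rules}(c),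
\[
\varphi(x)=\varphi(x)\varphi(\lambda_\varepsilon)=\varphi(x\lambda_\varepsilon)=\psi(\alpha)=\alpha(a)=x(a).
\]
Thus $\varphi=e_A(a)$, and $G^0$ is dualizable by Lemma~\ref{lem:local}.
\end{proof}

\section{Adjoining an identity to an abelian group}\label{sec:abelian}

Let $\varphi$ be a continuous local evaluation into $G^1$ with $G$ abelian. Lemma~\ref{lem:ab} gives an element $a_0$ that represents $\varphi$ on the homomorphisms into $G$, and Lemma~\ref{lem:level} gives a level $\varepsilon$. The difficulty is that $a_0$ need not lie in $A_\varepsilon$. This is what happened in Section~\ref{sec:non}, where $(\kappa,0)$ played the part of $a_0$ and $\varepsilon_1$ was the level. For abelian $G$ there are enough homomorphisms into $G$, like the product map of Remark~\ref{rem:commutator}, to exclude this mismatch.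

\begin{proposition}\label{prop:abelian}
If $G$ is a finite abelian group, then $G^1$ is dualizable.
\end{proposition}

\begin{proof}
Let $A\in\mathbb{ISP}(G^1)$ and let $\varphi\colon\hom(A,G^1)\to G^1$ be a continuous local evaluation with level $\varepsilon$. Let $\rho\colon G^1\to G$ be the map $\rho(s)=s\cdot1$, which sends $\iota$ to $1$ and fixes $G$; it is an endomorphism of $G^1$ because $1$ is a central idempotent. By Lemma~\ref{lem:rules}(a) and Lemma~\ref{lem:ab} there is $a_0\in A$ with $\varphi(\gamma)=\gamma(a_0)$ for all $\gamma\in\hom(A,G)$.

\emph{There is $a\in A_\varepsilon$ with $\gamma(a)=\gamma(a_0)$ for all $\gamma\in\hom(A,G)$.} Let $\theta\colon A\to G^{\hom(A,G)}$ be the homomorphism $\theta(b)=(\gamma(b))_\gamma$. We must show that $\theta(a_0)\in\theta(A_\varepsilon)$. The sets $B=\theta(A)$ and $B_1=\theta(A_\varepsilon)$ are subsemigroups of a power of $G$, hence subgroups; $B$ is abelian of exponent dividing the exponent $n$ of $G$. Suppose that $\theta(a_0)\notin B_1$. Since $G$ has a cyclic subgroup of order $n$, Lemma~\ref{lem:char}(b) gives a homomorphism $\beta\colon B\to G$ with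 $\beta(B_1)=1$ and $\beta\theta(a_0)\neq1$. The homomorphism $\beta\theta$ is trivial on $F_\varepsilon$: for $b\in F_\varepsilon$ we have $\theta(b)=\theta(b)\theta(\varepsilon)=\theta(b\varepsilon)\in B_1$. Define $x\colon A\to G^1$ by $x(b)=\iota$ for $b\in F_\varepsilon$ and $x(b)=\beta\theta(b)$ otherwise. Under the embedding of Lemma~\ref{lem:embed}(a), $x(b)$ corresponds to $(\beta\theta(b),1)=(1,1)$ for $b\in F_\varepsilon$ and to $(\beta\theta(b),0)$ otherwise. The first coordinate is the homomorphism $\beta\theta$ and the second is a homomorphism by Lemma~\ref{lem:structure}(b), so $x$ is a homomorphism, and $\rho\circ x=\beta\theta$. Now $\varphi(x)^\circ=x(\varepsilon)=\iota$ forces $\varphi(x)=\iota$, and Lemma~\ref{lem:rules}(b) gives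
\[
1=\rho(\varphi(x))=\varphi(\rho\circ x)=\varphi(\beta\theta)=\beta\theta(a_0)\neq1,
\]
a contradiction.

\emph{The map $\varphi$ is the evaluation at $a$.} Let $x\in\hom(A,G^1)$. We have $\varphi(x)^\circ=x(\varepsilon)=x(a)^\circ$. If $x(\varepsilon)=\iota$, then $\varphi(x)=\iota=x(a)$. If $x(\varepsilon)=1$, then $\varphi(x)$ and $x(a)$ lie in $G$, and
\[
\varphi(x)=\rho(\varphi(x))=\varphi(\rho\circ x)=\rho(x(a_0))=\rho(x(a))=x(a).
\]
By Lemma~\ref{lem:local}, $G^1$ is dualizable.
\end{proof}

\section{Dihedral groups of order $2m$ with $m$ odd}\label{sec:dihedral}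

Let $m\ge3$ be odd and $G=D_m=\{r^cs^i:c\in\mathbb Z_m,\ i\in\mathbb Z_2\}$, with $srs=r^{-1}$. The multiplication is
\begin{equation}\label{eq:dihedral}
r^cs^i\cdot r^ds^j=r^{\,c+(-1)^id}\,s^{\,i+j}.
\end{equation}
Let $T=\langle r\rangle$. The set $\hom(A,G)$ is not closed under pointwise products, so Lemma~\ref{lem:char}(c) does not apply to it directly. It splits, however, into pieces that are abelian groups.

Let $A\in\mathbb{ISP}(G)$, which is a group, and let $X=\hom(A,\{\pm1\})$, a closed subgroup of $\{\pm1\}^A$. For $\chi\in X$ let
\[
Z_\chi=\{t\in\mathbb Z_m^A:\ t(ab)=t(a)+\chi(a)t(b)\text{ for all }a,b\in A\},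
\]
a subgroup of $\mathbb Z_m^A$. Any map $x\colon A\to G$ can be written as $x(a)=r^{t(a)}s^{i(a)}$; put $\chi(a)=(-1)^{i(a)}$. By \eqref{eq:dihedral}, $x$ is a homomorphism if and only if $\chi\in X$ and $t\in Z_\chi$. We then write $x=x_{\chi,t}$, $\chi=\chi_x$ and $t=t_x$. The maps $x\mapsto\chi_x$, $\chi\mapsto x_{\chi,0}$ and, for fixed $\chi$, $t\mapsto x_{\chi,t}$ are continuous, since they act coordinatewise. Each $t\in Z_\chi$ restricts to a homomorphism $\ker\chi\to\mathbb Z_m$.

On each piece $\{x:\chi_x=\chi\}$ we shall represent $\varphi$ by an element $k_\chi$ of $A$. These elements vary with $\chi$ and must be merged into one. The place to merge them is the normal subgroup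
\[
K=\bigcap_{\chi\in X}\ker\chi .
\]
For $k\in K$ and every $x$ we have $x(k)=r^{t_x(k)}\in T$. Since homomorphisms into $G$ separate the points of $A$, the group $K$ embeds in a power of $T$, so it is abelian of exponent dividing $m$. We write it additively, as a $\mathbb Z_m$-module. Each $t_x|_K$ is $\mathbb Z_m$-linear, each $a\in A$ acts linearly on $K$ by $a\cdot k=aka^{-1}$, and conjugating $r^{t_x(k)}$ by $x(a)$ gives
\begin{equation}\label{eq:action}
t_x(a\cdot k)=\chi_x(a)\,t_x(k).
\end{equation}

\begin{example}\label{ex:patch}
Suppose that $\varphi(x)=x(k_+)$ when $\chi_x(a)=1$ and $\varphi(x)=x(k_-)$ when $\chi_x(a)=-1$, for a fixed $a\in A$ and $k_+,k_-\in K$. Since $m$ is odd, $2$ is invertible in $\mathbb Z_m$, and we can form $k=\frac12(k_++a\cdot k_+)+\frac12(k_--a\cdot k_-)\in K$. By \eqref{eq:action},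
\[
t_x(k)=\tfrac{1+\chi_x(a)}2\,t_x(k_+)+\tfrac{1-\chi_x(a)}2\,t_x(k_-),
\]
which is $t_x(k_+)$ when $\chi_x(a)=1$ and $t_x(k_-)$ when $\chi_x(a)=-1$. So $\varphi=e_A(k)$: the conjugation action lets a single element carry out a case distinction on the sign $\chi_x(a)$.
\end{example}

The proof below first moves the problem into $K$, then reduces it to a case distinction on finitely many signs, and then iterates the example.

\begin{proposition}\label{prop:dihedral}
For odd $m\ge3$ the group $D_m$ is dualizable.
\end{proposition}

\begin{proof}
Let $A\in\mathbb{ISP}(G)$ and let $\varphi\colon\hom(A,G)\to G$ be a continuous local evaluation.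

\emph{Step 1: normalization.} An element representing $\varphi$ need not lie in $K$, so we first remove its image modulo $K$. The homomorphism $x_{\chi,0}$ maps into $\{1,s\}$, so $\varphi(x_{\chi,0})\in\{1,s\}$; let $\omega(\chi)=1$ in the first case and $\omega(\chi)=-1$ in the second. Locality at $x_{\chi,0},x_{\chi',0},x_{\chi\chi',0}$ gives $a$ with $\omega(\chi)=\chi(a)$, $\omega(\chi')=\chi'(a)$ and $\omega(\chi\chi')=\chi(a)\chi'(a)$. So $\omega\colon X\to\{\pm1\}$ is a homomorphism, and it is continuous. By Lemma~\ref{lem:char}(c) with $n=2$ there is a finite $B\subseteq A$ with $\omega(\chi)=\prod_{a\in B}\chi(a)=\chi(v)$ for all $\chi$, where $v$ is the product of the elements of $B$ in some order, and $v=1$ if $B=\emptyset$. Thus $\varphi(x_{\chi,0})=x_{\chi,0}(v)$ for all $\chi$. The map $\varphi'(x)=\varphi(x)x(v)^{-1}$ is continuous, and $\varphi(x)=x(a)$ if and only if $\varphi'(x)=x(av^{-1})$. So $\varphi'$ is a local evaluation, and it is an evaluation if and only if $\varphi$ is. Replacing $\varphi$ by $\varphi'$, we may assume that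
\[
\varphi(x_{\chi,0})=1\qquad\text{for all }\chi\in X .
\]

\emph{Step 2: one piece at a time.} Fix $\chi\in X$. We find $k_\chi\in K$ with
\begin{equation}\label{eq:piece}
\varphi(x)=x(k_\chi)\qquad\text{for all }x\text{ with }\chi_x=\chi .
\end{equation}
Given finitely many $t\in Z_\chi$, locality at the $x_{\chi,t}$ together with $x_{\chi,0}$ gives $a$ with $x_{\chi,0}(a)=1$, that is $\chi(a)=1$, and with $\varphi(x_{\chi,t})=x_{\chi,t}(a)=r^{t(a)}$ for these $t$. Hence $\varphi(x_{\chi,t})=r^{f(t)}$ for a continuous map $f\colon Z_\chi\to\mathbb Z_m$, and applying this to $t,t',t+t'$ shows that $f$ is additive. By Lemma~\ref{lem:char}(c), $f(t)=\sum_{a\in A'}c_at(a)$ for a finite $A'\subseteq A$ and integers $c_a$.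

We want to write this sum as $t(b)$ for a single $b$, but $t$ is additive only on $\ker\chi$, and $A'$ may meet the other coset. Let $A'_\pm=\{a\in A':\chi(a)=\pm1\}$. To control $A'_-$ we test $f$ on $t_1(a)=1-\chi(a)$, which lies in $Z_\chi$ because $1-\chi(a)\chi(b)=(1-\chi(a))+\chi(a)(1-\chi(b))$; the homomorphism $x_{\chi,t_1}$ is the conjugate of $x_{\chi,0}$ by $r$. As above, $f(t_1)=t_1(a)$ for some $a$ with $\chi(a)=1$, so $f(t_1)=0$. Since $t_1$ is $0$ on $A'_+$ and $2$ on $A'_-$, this reads $2\sum_{a\in A'_-}c_a=0$ in $\mathbb Z_m$, and since $m$ is odd, $\sum_{a\in A'_-}c_a=0$ in $\mathbb Z_m$. If $A'_-\neq\emptyset$, fix $a_0\in A'_-$. For $a\in A'_-$ we have $a_0^{-1}a\in\ker\chi$ and $t(a)=t(a_0\cdot a_0^{-1}a)=t(a_0)-t(a_0^{-1}a)$. The terms $c_at(a_0)$ sum to zero, so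
\[
f(t)=\sum_{a\in A'_+}c_a\,t(a)-\sum_{a\in A'_-}c_a\,t(a_0^{-1}a)=t(b),\qquad b=\prod_{a\in A'_+}a^{c_a}\prod_{a\in A'_-}(a_0^{-1}a)^{-c_a}\in\ker\chi,
\]
for all $t\in Z_\chi$, with the products in any fixed order and empty products equal to $1$.

The element $b$ lies in $\ker\chi$ but perhaps not in $K$. Let $k_\chi=b^{m+1}$. Then $t(k_\chi)=(m+1)t(b)=t(b)$, and $\chi'(k_\chi)=\chi'(b)^{m+1}=1$ for every $\chi'\in X$ because $m+1$ is even. So $k_\chi\in K$ and $x_{\chi,t}(k_\chi)=r^{t(b)}=\varphi(x_{\chi,t})$, which is \eqref{eq:piece}.

\emph{Step 3: finitely many cases.} For $\chi\in X$ the set $C_\chi=\{x:\varphi(x)\neq x(k_\chi)\}$ is closed in the compact space $\hom(A,G)$, because $\varphi$ and $e_A(k_\chi)$ are continuous maps to a discrete space. Its image under $x\mapsto\chi_x$ is compact, hence closed in $X$, and it does not contain $\chi$ by \eqref{eq:piece}. So there is a finite $A_\chi\subseteq A$ such that the neighborhood $O_\chi=\{\chi'\in X:\chi'|_{A_\chi}=\chi|_{A_\chi}\}$ misses this image; that is, $\varphi(x)=x(k_\chi)$ whenever $\chi_x\in O_\chi$. The compact space $X$ is covered by finitely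 many sets $O_{\chi_1},\dots,O_{\chi_l}$. Let $A''=A_{\chi_1}\cup\dots\cup A_{\chi_l}$ and $Q=\{\chi|_{A''}:\chi\in X\}$. For $p\in Q$ choose $\chi$ with $\chi|_{A''}=p$ and $j$ with $\chi\in O_{\chi_j}$, and put $k_p=k_{\chi_j}$. Membership in $O_{\chi_j}$ depends only on the restriction to $A''$, so
\[
\varphi(x)=x(k_p)\qquad\text{whenever }\chi_x|_{A''}=p .
\]

\emph{Step 4: patching.} For $p\in Q$ and $a\in A''$ consider the map $k\mapsto\frac12\big(k+p(a)\,a\cdot k\big)$ from $K$ to $K$. By \eqref{eq:action} it multiplies $t_x(k)$ by $\frac12(1+p(a)\chi_x(a))$, which is $1$ if $\chi_x(a)=p(a)$ and $0$ otherwise. Let $\Pi_p\colon K\to K$ be the composite of these maps over $a\in A''$, in any fixed order. Then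
\[
t_x(\Pi_pk)=\prod_{a\in A''}\frac{1+p(a)\chi_x(a)}2\cdot t_x(k)=\begin{cases}t_x(k)&\text{if }\chi_x|_{A''}=p,\\0&\text{otherwise.}\end{cases}
\]
Let $k=\sum_{p\in Q}\Pi_pk_p\in K$. For $x\in\hom(A,G)$ and $q=\chi_x|_{A''}\in Q$ we get $t_x(k)=t_x(k_q)$, so $x(k)=x(k_q)=\varphi(x)$. Thus $\varphi=e_A(k)$, and $D_m$ is dualizable by Lemma~\ref{lem:local}.
\end{proof}

The oddness of $m$ entered three times: to cancel the factor $2$ in $f(t_1)=0$, to move $b$ into $K$ without changing $t(b)$, and to form the maps $\Pi_p$.

\section{Proofs of the theorems}\label{sec:proofs}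

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Propositions~\ref{prop:non} and~\ref{prop:abelian}, and part (2) is Proposition~\ref{prop:zero}. The first assertion of (3) is Lemma~\ref{lem:embed}(b). If $G$ is nonabelian and dualizable, then $G^1$ and $G\times\mathbf 2$ are nondualizable by (1) and lie in the quasivariety of $G^0$, which is dualizable by (2). If $G$ is inherently nondualizable and the quasivariety of a finite algebra $N$ contains $G^1$ or $G\times\mathbf 2$, then it contains $G$ by Lemma~\ref{lem:embed}(c), so $N$ is nondualizable. Part (4) follows from Proposition~\ref{prop:dihedral} and (3), since $D_m$ is nonabelian for $m\ge3$.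
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:S3}]
The semigroup $S_3^1$ is nondualizable by Proposition~\ref{prop:non}. The group $S_3=D_3$ is dualizable by Proposition~\ref{prop:dihedral}, so $S_3^0$ is dualizable by Proposition~\ref{prop:zero}. Finally, $S_3^1\in\mathbb{ISP}(S_3^0)$ by Lemma~\ref{lem:embed}(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{CD}
Clark and Davey, \emph{Natural Dualities for the Working Algebraist}.

\bibitem{DQ}
Davey and Quackenbush, \emph{Natural dualities for dihedral varieties}, J. Austral. Math. Soc. \textbf{61} (1996).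

\bibitem{J}
Marcel Jackson, \emph{Natural dualities, nilpotence and projective planes}, arXiv:1406.3455 (2014).

\end{thebibliography}
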